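\title{Distances to (I)-envelopes and copies of $\ell_1$}

\begin{abstract}
The (I)-envelope of a subset $A$ of a dual Banach space $X^*$ is a closed convex set lying between the norm closed and the weak$^*$ closed convex hulls of $A$. Testing with sequences in the unit ball of $X$ gives a lower estimate $d_2$ for the distance $d_1$ to the envelope, and $d_2$ vanishes exactly when $d_1$ does. We show that no universal constant $c$ gives $d_1\le c\,d_2$. The estimate fails in $\ell_1$, where every pair $0<d_2\le d_1$ occurs, and in every space containing $\ell_1$. On the other hand, $d_1=d_2$ in Asplund spaces and in separable spaces not containing $\ell_1$.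
\end{abstract}

\section{The question and the results}

Throughout, $X$ is a real or complex Banach space with dual $X^*$ and closed unit ball $B_X$, and $\operatorname{co}$ denotes the convex hull. The space $\ell_1$ is taken over the scalar field of $X$, and $\ell_1\subset X$ means that $X$ has a subspace isomorphic to $\ell_1$. A \emph{cover} of a set $A\subset X^*$ is a sequence $\mathcal A=(A_n)_{n\in\mathbb N}$ with $A=\bigcup_n A_n$; members may be empty or repeated. Put
\[
S(\mathcal A)=\overline{\operatorname{co}\bigcup_{n=1}^\infty\overline{\operatorname{co}A_n}^{w^*}}^{\|\cdot\|},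
\qquad
\operatorname{(I)-env}(A)=\bigcap_{\mathcal A}S(\mathcal A),
\]
where the intersection runs over all covers of $A$. The set $\operatorname{(I)-env}(A)$ is the \emph{(I)-envelope} of $A$. Each $S(\mathcal A)$ is norm closed, convex and contains $A$, and the trivial cover $A_n=A$ gives $S(\mathcal A)=\overline{\operatorname{co}A}^{w^*}$. Hence
\begin{equation}\label{eq:between}
\overline{\operatorname{co}A}^{\|\cdot\|}\subset\operatorname{(I)-env}(A)\subset\overline{\operatorname{co}A}^{w^*}.
\end{equation}
The envelope keeps those weak$^*$ limits of convex combinations that survive every splitting of $A$ into countably many pieces.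

The distances to the two outer sets in \eqref{eq:between} have dual descriptions. For nonempty $A$, the Hahn--Banach theorem gives
\begin{align*}
\operatorname{dist}\bigl(\eta,\overline{\operatorname{co}A}^{w^*}\bigr)&=\sup_{x\in B_X}\Bigl(\operatorname{Re}\eta(x)-\sup_{\xi\in A}\operatorname{Re}\xi(x)\Bigr),\\
\operatorname{dist}(\eta,\operatorname{co}A)&=\sup_{x^{**}\in B_{X^{**}}}\Bigl(\operatorname{Re}x^{**}(\eta)-\sup_{\xi\in A}\operatorname{Re}x^{**}(\xi)\Bigr).
\end{align*}
For the middle set one expects an intermediate class of tests, and sequences in $B_X$ are the natural candidates: a constant sequence is an element of $B_X$, and a sequence may converge weak$^*$ to an element of $B_{X^{**}}$. For nonempty $A\subset X^*$ and $\eta\in X^*$ define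
\begin{align*}
d_1(\eta;A)&=\operatorname{dist}\bigl(\eta,\operatorname{(I)-env}(A)\bigr),\\
d_2(\eta;A)&=\sup\Bigl\{\inf_{n\in\mathbb N}\operatorname{Re}\eta(x_n)-\sup_{\xi\in A}\limsup_{n\to\infty}\operatorname{Re}\xi(x_n)\;:\;(x_n)\subset B_X\Bigr\}.
\end{align*}
A sequence for which the inner supremum is $+\infty$ contributes $-\infty$, and the sequence $x_n=0$ shows that $d_2\ge0$. It is known that $d_2\le d_1$, and that $d_1(\eta;A)=0$ if and only if $d_2(\eta;A)=0$; we recover both facts in Corollary~\ref{cor:chain}. So sequences detect membership in the envelope. The following question, from Kalenda and Raja \cite{KR}, asks whether they also measure the distance to it.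

\medskip
\noindent\textbf{Question.} \emph{Is there a constant $c\ge1$ such that $d_1(\eta;A)\le c\,d_2(\eta;A)$ for every Banach space $X$, every nonempty $A\subset X^*$ and every $\eta\in X^*$?}
\medskip

The two displayed Hahn--Banach formulas suggest the answer yes, even with $c=1$. The functions $d_1$ and $d_2$ have the same zeros, they scale in the same way when $\eta$ and $A$ are multiplied by $t>0$, and they coincide when $X$ is reflexive or $A$ is norm separable (Corollary~\ref{cor:easy}). The answer is nevertheless no.

\begin{theorem}\label{thm:A}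
Let $0<\delta\le2$. There are a separable Banach space $E_\delta$, real or complex, isomorphic to $C[0,1]\oplus C[0,1]$, and a nonempty set $A\subset B_{E_\delta^*}$ with $d_1(0;A)=1$ and $d_2(0;A)=\delta/2$. Hence no universal constant $c$ exists.
\end{theorem}

More than a linear estimate fails. If a function $\varphi$ satisfied $d_1\le\varphi(d_2)$ for all sets $A$ in dual unit balls, then $\varphi(\delta/2)\ge1$ for all $\delta\in(0,2]$, so $\varphi(0+)=0$ is impossible. The spaces $E_\delta$ vary with $\delta$, but one space suffices.

\begin{theorem}\label{thm:B}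
\begin{enumerate}
\item[(i)] Let $X=\ell_1$ with its usual norm. The set of pairs $(d_2(\eta;A),d_1(\eta;A))$, over all nonempty $A\subset X^*$ and all $\eta\in X^*$, is exactly
\[
\{(0,0)\}\cup\{(s,t):0<s\le t<\infty\}.
\]
For $0<\varepsilon\le1$ the pair $(\varepsilon,1)$ occurs with $\eta=0$ and $A\subset B_{X^*}$.
\item[(ii)] If $\ell_1\subset X$, then for every $c$ there are a nonempty $A\subset X^*$ and $\eta\in X^*$ with $d_1(\eta;A)>c\,d_2(\eta;A)$.
\end{enumerate}
\end{theorem}

In the opposite direction, the guess $c=1$ is correct for two classes of spaces. We call $X$ an \emph{Asplund space} if every separable subspace of $X$ has separable dual.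

\begin{theorem}\label{thm:C}
The equality $d_1(\eta;A)=d_2(\eta;A)$ holds for all nonempty $A\subset X^*$ and all $\eta\in X^*$ in each of the following cases.
\begin{enumerate}
\item[(i)] $X$ is separable and $\ell_1\not\subset X$. In this case both quantities equal $\operatorname{dist}(\eta,\operatorname{co}A)$.
\item[(ii)] $X$ is an Asplund space.
\end{enumerate}
\end{theorem}

A compact Hausdorff space $K$ is \emph{scattered} if every nonempty subset of $K$ has a relatively isolated point.

\begin{corollary}\label{cor:D}
If $X$ is separable, then either $\ell_1\not\subset X$ and $d_1=d_2$ always, or $\ell_1\subset X$ and no finite constant $c$ works for $X$. If $X=C(K)$ with $K$ compact Hausdorff, then $d_1=d_2$ always when $K$ is scattered, and no finite constant $c$ works otherwise.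
\end{corollary}

We do not settle the case of nonseparable, non-Asplund spaces that do not contain $\ell_1$.

Section~\ref{sec:formula} expresses $d_2$ through the sets $S(\mathcal A)$, which shows where a gap between $d_1$ and $d_2$ can come from. Sections~\ref{sec:example}, \ref{sec:transfer} and \ref{sec:equality} prove Theorems~\ref{thm:A}, \ref{thm:B} and \ref{thm:C}, and Section~\ref{sec:dichotomy} proves Corollary~\ref{cor:D}.

\section{The quantity $d_2$ as a supremum of distances}\label{sec:formula}

By definition, $d_1$ is the distance to the intersection of the sets $S(\mathcal A)$. The next proposition says that $d_2$ sees these sets only one at a time.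

\begin{proposition}\label{prop:formula}
For every nonempty $A\subset X^*$ and $\eta\in X^*$,
\[
d_2(\eta;A)=\sup_{\mathcal A}\operatorname{dist}(\eta,S(\mathcal A)),
\]
where the supremum runs over all covers of $A$.
\end{proposition}

\begin{proof}
\emph{A sequence produces a cover.} Let $(x_n)\subset B_X$ and $p(\xi)=\limsup_n\operatorname{Re}\xi(x_n)$. The function $p$ is convex and $1$-Lipschitz on $X^*$. Assume $s=\sup_Ap<\infty$ and let $\varepsilon>0$. The sets
\[
H_n=\{\xi\in X^*:\operatorname{Re}\xi(x_k)\le s+\varepsilon\ \text{for all}\ k\ge n\}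
\]
are weak$^*$ closed and convex, and $A_n=A\cap H_n$ defines a cover $\mathcal A$ of $A$. We have $\overline{\operatorname{co}A_n}^{w^*}\subset H_n\subset\{p\le s+\varepsilon\}$, and the last set is convex and norm closed, so it contains $S(\mathcal A)$. For $\xi\in S(\mathcal A)$ and every $k$,
\[
\|\eta-\xi\|\ge\operatorname{Re}\eta(x_k)-\operatorname{Re}\xi(x_k)\ge\inf_n\operatorname{Re}\eta(x_n)-\operatorname{Re}\xi(x_k).
\]
Taking the lower limit in $k$ gives $\|\eta-\xi\|\ge\inf_n\operatorname{Re}\eta(x_n)-s-\varepsilon$. This proves the inequality $\le$.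

\emph{A cover produces a sequence.} Let $\mathcal A=(A_n)$ be a cover and $0<\rho<\operatorname{dist}(\eta,S(\mathcal A))$; if no such pair exists, there is nothing to prove, as $d_2\ge0$. We want to separate $\eta$ from the first $n$ pieces by one vector $x_n\in X$, and for this the convex hull of these pieces must be weak$^*$ closed, so we first make them bounded. For $i\le n$ let $K_{i,n}=\overline{\operatorname{co}(A_i\cap nB_{X^*})}^{w^*}$, which is weak$^*$ compact by the Banach--Alaoglu theorem, and let $K_n=\operatorname{co}(K_{1,n}\cup\dots\cup K_{n,n})$. The convex hull of finitely many compact convex sets is compact, so $K_n$ is weak$^*$ compact. Moreover $K_n\subset S(\mathcal A)$, and every $\xi\in A$ lies in $K_n$ for all large $n$. For $n$ large enough that $K_n\ne\emptyset$, the set $K_n+\rho B_{X^*}$ is weak$^*$ compact, convex and misses $\eta$. The weak$^*$ continuous functionals are the elements of $X$, so the Hahn--Banach theorem gives $x_n\in X$ with $\|x_n\|=1$ and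
\[
\operatorname{Re}\eta(x_n)>\sup_{\xi\in K_n}\operatorname{Re}\xi(x_n)+\rho .
\]
Choose a subsequence along which $\operatorname{Re}\eta(x_{n_j})$ converges to some $\lambda$. Then $\limsup_j\operatorname{Re}\xi(x_{n_j})\le\lambda-\rho$ for each $\xi\in A$. Given $\varepsilon>0$, we drop finitely many terms so that $\inf_j\operatorname{Re}\eta(x_{n_j})\ge\lambda-\varepsilon$. Hence $d_2(\eta;A)\ge\rho-\varepsilon$, which proves the inequality $\ge$.
\end{proof}

\begin{corollary}\label{cor:chain}
We have
\begin{equation}\label{eq:chain}
\operatorname{dist}\bigl(\eta,\overline{\operatorname{co}A}^{w^*}\bigr)\le d_2(\eta;A)\le d_1(\eta;A)\le\operatorname{dist}(\eta,\operatorname{co}A)<\infty,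
\end{equation}
and $d_1(\eta;A)=0$ if and only if $d_2(\eta;A)=0$.
\end{corollary}

\begin{proof}
The first inequality comes from the trivial cover, the second from $\operatorname{(I)-env}(A)\subset S(\mathcal A)$, and the third from \eqref{eq:between}. All sets $S(\mathcal A)$ and their intersection are norm closed, so $d_2(\eta;A)=0$ and $d_1(\eta;A)=0$ both mean that $\eta\in S(\mathcal A)$ for every cover $\mathcal A$.
\end{proof}

\begin{corollary}\label{cor:easy}
If $X$ is reflexive, or if $A$ is norm separable, then $d_1(\eta;A)=d_2(\eta;A)=\operatorname{dist}(\eta,\operatorname{co}A)$.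
\end{corollary}

\begin{proof}
If $X$ is reflexive, the weak$^*$ and weak topologies of $X^*$ agree, and by Mazur's theorem a convex set has the same weak and norm closures. So the outer terms of \eqref{eq:chain} are equal. If $A$ is norm separable, let $(a_n)$ be dense in $A$, let $\varepsilon>0$ and put $A_n=A\cap(a_n+\varepsilon B_{X^*})$. Balls are weak$^*$ closed and convex, so $\operatorname{co}\bigcup_n\overline{\operatorname{co}A_n}^{w^*}\subset\operatorname{co}A+\varepsilon B_{X^*}$. Proposition~\ref{prop:formula} gives $d_2(\eta;A)\ge\operatorname{dist}(\eta,\operatorname{co}A)-\varepsilon$.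
\end{proof}

\begin{example}\label{ex:c0}
The envelope can be larger than the norm closed convex hull. Let $\Gamma$ be uncountable, $X=c_0(\Gamma)$, and let $A$ be the set of unit vectors of $X^*=\ell_1(\Gamma)$. Some member of any cover is infinite, and a sequence of distinct unit vectors is weak$^*$ null. So $0\in\operatorname{(I)-env}(A)$ and $d_1(0;A)=d_2(0;A)=0$, while every element of $\operatorname{co}A$ has norm $1$. The space $c_0(\Gamma)$ is Asplund, since a separable subspace lies in $c_0(\Gamma_0)$ for a countable $\Gamma_0$, so its dual is a quotient of $\ell_1(\Gamma_0)$. An Asplund space does not contain $\ell_1$, whose dual $\ell_\infty$ is nonseparable. Thus the formula with $\operatorname{co}A$ in Theorem~\ref{thm:C}(i) needs separability and does not extend to Theorem~\ref{thm:C}(ii).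
\end{example}

By Proposition~\ref{prop:formula}, the question is whether the distance to $\bigcap_{\mathcal A}S(\mathcal A)$ is controlled by the distances to the sets $S(\mathcal A)$. This family is directed downward: two covers $(A_n)$ and $(B_m)$ have the common refinement $(A_n\cap B_m)$, whose set $S$ lies in both $S((A_n))$ and $S((B_m))$. If the sets $S(\mathcal A)$ were weak$^*$ closed, then for $r>d_2(\eta;A)$ the weak$^*$ compact sets $S(\mathcal A)\cap(\eta+rB_{X^*})$ would have a common point, and $d_1=d_2$ would follow. But they are only norm closed, and for such sets the near points may escape.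

\begin{example}\label{ex:model}
Let $0<\varepsilon\le1$, index the coordinates of the real space $\ell_1$ by $0,1,2,\dots$, and let
\[
S_n=\Bigl\{\xi\in\ell_1:\ \xi\ge0,\ \ \xi_k=0\ \text{for}\ 1\le k<n,\ \ \xi_0+\varepsilon^{-1}\sum_{k\ge n}\xi_k=1\Bigr\}.
\]
The sets $S_n$ are closed, convex and decreasing. For $\xi\in S_n$ we have $\|\xi\|=\xi_0+\varepsilon(1-\xi_0)\ge\varepsilon$, with equality for $\xi=\varepsilon e_n$. So $\operatorname{dist}(0,S_n)=\varepsilon$ for all $n$, while $\bigcap_nS_n=\{e_0\}$ is at distance $1$ from $0$.
\end{example}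

To produce this behavior among the sets $S(\mathcal A)$ we need countably many short vectors, in the role of the $\varepsilon e_n$, such that each one is removed by some cover but no single cover removes all of them. This is conceivable because countably many covers need not have a common refinement that is still countable.

\section{The counterexample}\label{sec:example}

\subsection*{The space}
Let $Z=[0,1]$ and $0<\delta\le2$. Let $E=E_\delta$ be $C(Z)\times C(Z)$ with the norm
\[
\|(f,g)\|_\delta=\max\bigl\{\|f\|_\infty,\ \|g\|_\infty,\ \delta^{-1}\|f+g\|_\infty\bigr\}.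
\]
It lies between $\max\{\|f\|_\infty,\|g\|_\infty\}$ and $2/\delta$ times this quantity, so $E$ is a separable Banach space isomorphic to $C[0,1]\oplus C[0,1]$. By the Riesz representation theorem, $E^*$ consists of pairs $(\mu,\nu)$ of Radon measures on $Z$ acting by $(f,g)\mapsto\int f\,d\mu+\int g\,d\nu$, and the dual norm satisfies
\begin{equation}\label{eq:norms}
\tfrac\delta2\bigl(\|\mu\|+\|\nu\|\bigr)\le\|(\mu,\nu)\|_\delta^*\le\|\mu\|+\|\nu\|,
\end{equation}
with total variation norms on the measures. For $z\in Z$ put
\[
u_z(f,g)=f(z),\qquad v_z(f,g)=g(z),\qquad w_z=\tfrac12(u_z+v_z).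
\]
The norm forces $g\approx-f$ on the unit ball when $\delta$ is small. So $u_z$ and $v_z$ nearly cancel, and $w_z$ is short. At different points there is no cancellation: if $y\ne z$ and $h:Z\to[-1,1]$ is continuous with $h(y)=1$ and $h(z)=-1$, then $(h,-h)\in B_E$ and $\lambda u_y+(1-\lambda)v_z$ takes the value $1$ at $(h,-h)$ for all $\lambda\in[0,1]$. The next lemma extends this to measures. Let
\[
P=\{(\mu,\nu)\in E^*:\ \mu\ge0,\ \nu\ge0,\ \mu(Z)+\nu(Z)=1\}.
\]

\begin{lemma}\label{lem:norm}
\begin{enumerate}
\item[(a)] The set $P$ is convex, weak$^*$ closed, contains all $u_z$ and $v_z$, and $\delta/2\le\|\xi\|_\delta^*\le1$ for $\xi\in P$.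
\item[(b)] $\|w_z\|_\delta^*=\delta/2$ for every $z\in Z$.
\item[(c)] If $(\mu,\nu)\in P$ and $\mu(Z\setminus D)=0=\nu(D)$ for some Borel set $D\subset Z$, then $\|(\mu,\nu)\|_\delta^*=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $P$ is defined by the conditions $\xi(f,g)\ge0$ for $f,g\ge0$ and $\xi(1,1)=1$, which are convex and weak$^*$ closed. The bounds follow from \eqref{eq:norms}, as $\|\mu\|+\|\nu\|=1$ on $P$.

(b) For $(f,g)\in B_E$ we have $|w_z(f,g)|=\frac12|f(z)+g(z)|\le\delta/2$, and $w_z\in P$.

(c) Let $\varepsilon>0$. By regularity there are compact sets $K_0\subset D$ and $K_1\subset Z\setminus D$ with $\mu(Z\setminus K_0)+\nu(Z\setminus K_1)<\varepsilon$. They are disjoint, so Urysohn's lemma gives a continuous $h:Z\to[-1,1]$ with $h=1$ on $K_0$ and $h=-1$ on $K_1$. Then $(h,-h)\in B_E$ and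
\[
\int h\,d\mu-\int h\,d\nu\ge\mu(Z)-2\mu(Z\setminus K_0)+\nu(Z)-2\nu(Z\setminus K_1)\ge1-2\varepsilon.
\]
Hence $\|(\mu,\nu)\|_\delta^*\ge1$, and (a) gives equality.
\end{proof}

Part (c) suggests the set to consider. For $D\subset Z$ let
\[
A_D=\{u_z:z\in D\}\cup\{v_z:z\in Z\setminus D\}\subset P\subset B_{E^*}.
\]
By Lemma~\ref{lem:norm}(a), $S(\mathcal A)\subset P$ for every cover $\mathcal A$ of $A_D$. The set $A_D$ contains exactly one of $u_z,v_z$ for each $z$, but weak$^*$ closures can supply the other one, since $z\mapsto u_z$ and $z\mapsto v_z$ are weak$^*$ continuous.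

To bound $S(\mathcal A)$ from above we use that a norm closed subspace containing every $\overline{\operatorname{co}A_n}^{w^*}$ contains $S(\mathcal A)$. For a Borel set $D$ and $q\in Z$ the subspaces
\[
M_D=\{(\mu,\nu):|\mu|(Z\setminus D)=0\},\qquad N_q=\{(\mu,\nu):\nu(\{q\})=0\}
\]
are norm closed by \eqref{eq:norms}, because $\mu\mapsto|\mu|(Z\setminus D)$ and $\nu\mapsto\nu(\{q\})$ are $1$-Lipschitz for the total variation norm. The subspaces $\{\mu=0\}\subset M_D$ and $\{\nu=0\}\subset N_q$ are even weak$^*$ closed.

\subsection*{The case of one point}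
Take $D=\{q\}$. For the trivial cover, $v_q=\lim_{z\to q}v_z$ lies in $S(\mathcal A)$ together with $u_q$, so the short vector $w_q$ belongs to $S(\mathcal A)$. A better cover removes it by keeping each piece away from $q$. Let
\[
V_{q,k}=\{v_z:|z-q|\ge1/k\},\qquad\varphi_k(z)=\max\{0,1-k|z-q|\}\qquad(k\in\mathbb N).
\]
The set $\{(\mu,\nu)\in P:\mu=0,\ \int\varphi_k\,d\nu=0\}$ is convex, weak$^*$ closed and contains $V_{q,k}$, and its elements satisfy $0\le\nu(\{q\})\le\int\varphi_k\,d\nu=0$. Therefore
\begin{equation}\label{eq:V}
\overline{\operatorname{co}V_{q,k}}^{w^*}\subset\{\mu=0\}\cap N_q .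
\end{equation}
For the cover $\mathcal A$ of $A_{\{q\}}$ by $\{u_q\}$ and the sets $V_{q,k}$ we obtain $S(\mathcal A)\subset P\cap M_{\{q\}}\cap N_q$. By Lemma~\ref{lem:norm}(c) all elements of $S(\mathcal A)$ have norm $1$, so $d_2(0;A_{\{q\}})=d_1(0;A_{\{q\}})=1$.

So one point gives one short vector and one cover that removes it, and there is no gap. The cover exists because $Z\setminus\{q\}$ is a countable union of closed sets. We now take a countable set $D$, so that there are countably many short vectors, each removed by its own cover, and we choose $D$ dense, so that by Baire's theorem $Z\setminus D$ is not a countable union of closed sets.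

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $D=\mathbb Q\cap[0,1]$ and $A=A_D$.

\emph{Step 1: $\operatorname{dist}(0,S(\mathcal A))=\delta/2$ for every cover $\mathcal A=(A_n)$ of $A$.} The inequality $\ge$ holds because $S(\mathcal A)\subset P$. For the converse, let $T_n=\{z\in Z\setminus D:v_z\in A_n\}$. Then
\[
Z=\bigcup_{q\in D}\{q\}\ \cup\ \bigcup_n\overline{T_n}
\]
is a countable union of closed sets. By the Baire category theorem one of them has nonempty interior, and it is not a singleton. So some $\overline{T_n}$ contains an interval, and hence a point $q\in D$. By weak$^*$ continuity of $z\mapsto v_z$ we get $v_q\in\overline{A_n}^{w^*}\subset S(\mathcal A)$. Also $u_q\in A\subset S(\mathcal A)$. By convexity $w_q\in S(\mathcal A)$, and $\|w_q\|_\delta^*=\delta/2$ by Lemma~\ref{lem:norm}(b).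

By Proposition~\ref{prop:formula}, Step 1 gives $d_2(0;A)=\delta/2$.

\emph{Step 2: every $\xi=(\mu,\nu)\in\operatorname{(I)-env}(A)$ has norm $1$.} We know that $\xi\in P$. Cover $A$ by the set $\{v_z:z\in Z\setminus D\}$ and the countably many singletons $\{u_q\}$, $q\in D$. The weak$^*$ closed convex hull of the first set lies in $\{\mu=0\}\subset M_D$, and $u_q\in M_D$ for $q\in D$. Hence $\xi\in M_D$, that is, $\mu(Z\setminus D)=0$.

Next fix $q\in D$ and cover $A$ by $\{u_z:z\in D\}$ and the sets $A\cap V_{q,k}$, $k\in\mathbb N$; these cover all $v_z$ with $z\notin D$, since such $z$ differ from $q$. The weak$^*$ closed convex hull of the first set lies in $\{\nu=0\}\subset N_q$, and those of the other sets lie in $N_q$ by \eqref{eq:V}. Hence $\nu(\{q\})=0$. As $D$ is countable, $\nu(D)=0$, and Lemma~\ref{lem:norm}(c) gives $\|\xi\|_\delta^*=1$.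

The envelope is nonempty, so $d_1(0;A)=1$. The ratio $d_1(0;A)/d_2(0;A)=2/\delta$ is unbounded as $\delta\to0$.
\end{proof}

The gap opens in the last lines of Step 2: the condition $\nu(D)=0$ collects information from infinitely many covers, whereas $d_2$ uses one cover at a time.

\begin{remark}\label{rem:dirichlet}
In this example $\operatorname{dist}(0,\operatorname{co}A)=1$, and the element of $E^{**}$ that one would use to witness this is $(\mu,\nu)\mapsto\int h\,d\mu-\int h\,d\nu$ with $h=-1$ on $D$ and $h=1$ on $Z\setminus D$; it equals $-1$ on $A$. It is not the weak$^*$ limit of a sequence $(f_n,g_n)$ in $E$. Otherwise, evaluating at $u_z$, we would get $f_n\to h$ pointwise, while a pointwise limit of continuous functions on $[0,1]$ has a point of continuity and $h$ has none. Section~\ref{sec:equality} shows that such functionals are the only obstruction in separable spaces.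
\end{remark}

\section{Transfer to $\ell_1$ and to spaces containing $\ell_1$}\label{sec:transfer}

We move the example from $E_\delta$ to $\ell_1$ by a quotient map, from $\ell_1$ to an isomorphic copy by renorming, and from a subspace to the whole space by taking preimages under restriction.

\begin{lemma}[Quotients]\label{lem:Q}
Let $\pi:X\to E$ be a linear map that sends the open unit ball of $X$ onto the open unit ball of $E$. Then $\pi^*:E^*\to X^*$ is an isometry, and $d_i(\pi^*\eta;\pi^*A)=d_i(\eta;A)$ for $i=1,2$, all nonempty $A\subset E^*$ and all $\eta\in E^*$.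
\end{lemma}

\begin{proof}
Norms of functionals can be computed on open balls, so $\|\xi\circ\pi\|=\|\xi\|$. The range of $\pi^*$ is $(\ker\pi)^\perp$: a functional $\zeta\in X^*$ vanishing on $\ker\pi$ has the form $\xi\circ\pi$ with $\xi$ linear, and $|\xi|\le\|\zeta\|$ on the open unit ball of $E$. This range is weak$^*$ closed. Since $\pi$ is onto, $\xi_\alpha\circ\pi\to\xi\circ\pi$ pointwise on $X$ if and only if $\xi_\alpha\to\xi$ pointwise on $E$. So $\pi^*$ commutes with convex hulls, weak$^*$ closures and norm closures. Covers of $A$ and of $\pi^*A$ correspond bijectively, with $S((\pi^*A_n))=\pi^*S((A_n))$, and the envelopes correspond as well. The claim follows from the definition of $d_1$ and from Proposition~\ref{prop:formula}.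
\end{proof}

\begin{lemma}[Renorming]\label{lem:R}
Let $|\cdot|$ be a norm on $X$ with $\alpha\|x\|\le|x|\le\beta\|x\|$, where $0<\alpha\le\beta$, and let $d_1',d_2'$ be the quantities computed with $|\cdot|$. Then $d_1'\ge\beta^{-1}d_1$ and $d_2'\le\alpha^{-1}d_2$.
\end{lemma}

\begin{proof}
The sets $S(\mathcal A)$ and the envelope depend only on the topologies. From $\beta^{-1}B_{\|\cdot\|}\subset B_{|\cdot|}\subset\alpha^{-1}B_{\|\cdot\|}$ we get $\beta^{-1}\|\xi\|\le|\xi|\le\alpha^{-1}\|\xi\|$ for the dual norms. Apply the first bound to $d_1$ and the second, through Proposition~\ref{prop:formula}, to $d_2$.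
\end{proof}

For a subspace $Y\subset X$ and $A\subset Y^*$ we must choose a set $A'$ of extensions. The difficulty is that $B_X$ contains more test sequences than $B_Y$, so $d_2$ could grow. Taking \emph{all} extensions prevents this: $A'$ is then invariant under translation by the annihilator $Y^\perp=\{\zeta\in X^*:\zeta|_Y=0\}$, and this forces every relevant sequence to approach $Y$ weakly.

\begin{lemma}[Subspaces]\label{lem:S}
Let $Y\subset X$ be a closed subspace, $R:X^*\to Y^*$ the restriction map, $A\subset Y^*$ nonempty, $A'=R^{-1}(A)$ and $\eta\in X^*$. Then $d_1(\eta;A')\ge d_1(R\eta;A)$ and $d_2(\eta;A')\le d_2(R\eta;A)$.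
\end{lemma}

\begin{proof}
The map $R$ is onto by the Hahn--Banach theorem, so $A'\ne\emptyset$ and $R(A')=A$. A cover $(A_n)$ of $A$ gives the cover $(R^{-1}A_n)$ of $A'$. Since $R$ is linear, weak$^*$ continuous and norm continuous, it maps $S((R^{-1}A_n))$ into $S((A_n))$. Hence $R$ maps $\operatorname{(I)-env}(A')$ into $\operatorname{(I)-env}(A)$, and $\|\eta-\xi\|\ge\|R\eta-R\xi\|\ge d_1(R\eta;A)$ for $\xi\in\operatorname{(I)-env}(A')$.

For the second claim let $(x_n)\subset B_X$ satisfy $s=\sup_{\xi\in A'}\limsup_n\operatorname{Re}\xi(x_n)<\infty$, and put $b=\inf_n\operatorname{Re}\eta(x_n)$. We show that $d_2(R\eta;A)\ge b-s$. Fix $a'\in A'$. For $\zeta\in Y^\perp$ and $t>0$ we have $a'+t\zeta\in A'$ and $t\operatorname{Re}\zeta(x_n)\le\operatorname{Re}(a'+t\zeta)(x_n)+\|a'\|$, so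
\[
t\limsup_n\operatorname{Re}\zeta(x_n)\le s+\|a'\| .
\]
Letting $t\to\infty$ gives $\limsup_n\operatorname{Re}\zeta(x_n)\le0$. Applying this to $\pm\zeta$, and to $\pm i\zeta$ in the complex case, we get $\zeta(x_n)\to0$. Since $Y^\perp=(X/Y)^*$, the images of $x_n$ in $X/Y$ converge weakly to $0$. By Mazur's theorem, $0$ is in the norm closure of the convex hull of each tail. So there are $x_k'\in\operatorname{co}\{x_n:n\ge k\}$ and $y_k\in Y$ with $\|x_k'-y_k\|<1/k$. Then $\|y_k\|<1+1/k$, so $y_k'=y_k/(1+1/k)$ lies in $B_Y$ and satisfies $\|y_k'-y_k\|\le1/k$; thus $\|y_k'-x_k'\|\le2/k$.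

Let $a\in A$ and choose $\xi\in A'$ with $R\xi=a$. Since $\operatorname{Re}\xi(x_k')\le\sup_{n\ge k}\operatorname{Re}\xi(x_n)$,
\[
\limsup_k\operatorname{Re}a(y_k')=\limsup_k\operatorname{Re}\xi(x_k')\le\limsup_n\operatorname{Re}\xi(x_n)\le s .
\]
Also $\operatorname{Re}\eta(y_k')\ge\operatorname{Re}\eta(x_k')-2\|\eta\|/k\ge b-2\|\eta\|/m$ for $k\ge m$. Testing with the sequence $(y_k')_{k\ge m}$ gives $d_2(R\eta;A)\ge b-s-2\|\eta\|/m$ for every $m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(i) By a theorem of Banach and Mazur, every separable Banach space $E$ is an isometric quotient of $\ell_1$. We recall the map. Let $(y_n)$ be dense in $B_E$ and $\pi(a)=\sum_na_ny_n$, so $\|\pi\|\le1$. Given $y\in E$ with $\|y\|<1$, pick $\theta,\gamma\in(0,1)$ with $\|y\|<\theta<1-\gamma$, and choose $n_1,n_2,\dots$ successively with $\|y/\theta-\sum_{j\le k}\gamma^{j-1}y_{n_j}\|\le\gamma^k$. Then $y=\pi(a)$ for $a=\theta\sum_j\gamma^{j-1}e_{n_j}$, and $\|a\|\le\theta/(1-\gamma)<1$. So $\pi$ satisfies the hypothesis of Lemma~\ref{lem:Q}.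

Let $0<\varepsilon\le1$. Theorem~\ref{thm:A} with $\delta=2\varepsilon$ and Lemma~\ref{lem:Q} give a nonempty set $A\subset B_{\ell_1^*}$ with $d_1(0;A)=1$ and $d_2(0;A)=\varepsilon$. If $0<s\le t$, take $\varepsilon=s/t$. Multiplication by $t$ commutes with hulls and closures, so $S((tA_n))=tS((A_n))$, and therefore $d_1(0;tA)=t$ and $d_2(0;tA)=s$. The pair $(0,0)$ occurs whenever $\eta\in A$. By Corollary~\ref{cor:chain} no other pairs occur.

(ii) We may assume $c>0$. Let $T:\ell_1\to Y\subset X$ be an isomorphism with $\alpha\|a\|\le\|Ta\|\le\beta\|a\|$; the subspace $Y$ is complete, hence closed, and it is isometric to $\ell_1$ with the norm $|a|=\|Ta\|$. Choose $0<\varepsilon\le1$ with $\varepsilon<\alpha/(\beta c)$. By (i) and Lemma~\ref{lem:R} there is a nonempty $A\subset Y^*$ with $d_1(0;A)\ge1/\beta$ and $d_2(0;A)\le\varepsilon/\alpha$. Lemma~\ref{lem:S} with $\eta=0$ gives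
\[
d_1(0;A')\ge\frac1\beta>\frac{c\,\varepsilon}\alpha\ge c\,d_2(0;A').\qedhere
\]
\end{proof}

\section{Spaces where $d_1=d_2$}\label{sec:equality}

\subsection*{Reduction to real scalars}
Let $X$ be complex and $X_{\mathbb R}$ the underlying real space. The map $\xi\mapsto\operatorname{Re}\xi$ is a real-linear isometry of $X^*$ onto $(X_{\mathbb R})^*$, and it is a weak$^*$ homeomorphism because $\xi(x)=\operatorname{Re}\xi(x)-i\operatorname{Re}\xi(ix)$. So $d_1$, $d_2$ and $\operatorname{dist}(\eta,\operatorname{co}A)$ do not change, and it remains to see that the hypotheses of Theorem~\ref{thm:C} pass to $X_{\mathbb R}$.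

Let $X$ be Asplund and $Y\subset X_{\mathbb R}$ a separable real subspace. Its closed complex span $Y'$ is separable, so $(Y')^*$ and hence $(Y'_{\mathbb R})^*$ are separable, and $Y^*$ is the image of the latter under restriction.

Now suppose that $X_{\mathbb R}$ contains real $\ell_1$, and let $(y_n)$ be the image of the basis. No subsequence $(y_{n_j})$ is weakly Cauchy in $X_{\mathbb R}$, since some bounded real functional takes the value $(-1)^j$ at $y_{n_j}$; this functional is $\operatorname{Re}\xi$ for some $\xi\in X^*$, so the subsequence is not weakly Cauchy in $X$ either. By Dor's complex version of Rosenthal's theorem \cite{Dor}, a bounded sequence in a complex Banach space has a subsequence that is weakly Cauchy or equivalent to the basis of complex $\ell_1$. So $X$ contains complex $\ell_1$.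

From now on the scalars are real.

\subsection*{Separable spaces without $\ell_1$}
By \eqref{eq:chain} it suffices to show $d_2(\eta;A)\ge\operatorname{dist}(\eta,\operatorname{co}A)$. The right side is witnessed by an element of $B_{X^{**}}$, and we have to replace it by a sequence in $B_X$. This was impossible in Remark~\ref{rem:dirichlet}. It is possible here by the Odell--Rosenthal theorem \cite{OR}: \emph{if $X$ is separable and $\ell_1\not\subset X$, then every $x^{**}\in X^{**}$ is the weak$^*$ limit of a sequence in $X$.} This is the only place where the two hypotheses are used.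

\begin{proof}[Proof of Theorem~\ref{thm:C}(i)]
Let $\rho=\operatorname{dist}(\eta,\operatorname{co}A)$ and assume $\rho>0$. The open ball of radius $\rho$ about $\eta$ is disjoint from the convex set $\operatorname{co}A$. By the Hahn--Banach theorem there is $x^{**}\in X^{**}$ with $\|x^{**}\|=1$ whose supremum on $\operatorname{co}A$ is at most its infimum on the ball, that is,
\[
\sup_{\xi\in A}x^{**}(\xi)\le x^{**}(\eta)-\rho .
\]
Let $(z_n)\subset X$ converge weak$^*$ to $x^{**}$. The vectors $z_n$ may have norm larger than $1$, and we correct this by convex combinations. Let $C_m=\operatorname{co}\{z_n:n\ge m\}$. We claim that $\inf\{\|z\|:z\in C_m\}\le1$. Otherwise $C_m$ misses the open ball of some radius $1+\gamma>1$ about $0$, and separation gives $x^*\in X^*$ with $\|x^*\|=1$ and $x^*(z_n)\ge1+\gamma$ for $n\ge m$. In the limit $x^{**}(x^*)\ge1+\gamma$, contradicting $\|x^{**}\|=1$. Choose $z_m'\in C_m$ with $\|z_m'\|<1+1/m$ and put $x_m=z_m'/(1+1/m)\in B_X$. For $\xi\in X^*$ the number $\xi(z_m')$ lies between $\inf_{n\ge m}\xi(z_n)$ and $\sup_{n\ge m}\xi(z_n)$, so $\xi(x_m)\to x^{**}(\xi)$.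

Thus $\lim_n\xi(x_n)\le x^{**}(\eta)-\rho$ for $\xi\in A$. Given $\varepsilon>0$, we have $\inf_{n\ge m}\eta(x_n)\ge x^{**}(\eta)-\varepsilon$ for large $m$, and the sequence $(x_n)_{n\ge m}$ shows that $d_2(\eta;A)\ge\rho-\varepsilon$.
\end{proof}

\subsection*{Asplund spaces}
Let $r>d_2(\eta;A)$. We must find a point of the envelope within distance $r$ of $\eta$, and by Example~\ref{ex:c0} we cannot expect to find it near $\operatorname{co}A$. On each separable subspace $Y$, however, some element of $\operatorname{co}A$ is $r$-close to $\eta$. Weak$^*$ limits of such elements, as $Y$ grows, form a weak$^*$ compact convex set $W\subset\eta+rB_{X^*}$, and the task is to pick a point $\xi\in W$ that belongs to the envelope. To prove $d_2(\xi;A)=0$ we need, for each sequence $(x_n)\subset B_X$, an element of $\operatorname{co}A$ that is close to $\xi$ at all $x_n$ simultaneously, while weak$^*$ approximation controls only finitely many vectors. So we choose $\xi$ at which weak$^*$ closeness within $W$ implies norm closeness.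

A point $\xi$ of a set $W\subset X^*$ is \emph{weak$^*$ strongly exposed} if there is $x\in X$ such that $\xi(x)=\max_{\xi'\in W}\xi'(x)$ and the norm diameters of the slices
\[
W(t)=\{\xi'\in W:\xi'(x)>\xi(x)-t\}
\]
tend to $0$ as $t\to0+$. We use the following result of Namioka and Phelps, see \cite[Theorem~5.12]{Phelps}: \emph{if $X$ is Asplund, then every nonempty weak$^*$ compact convex subset of $X^*$ has a weak$^*$ strongly exposed point.}

\begin{proof}[Proof of Theorem~\ref{thm:C}(ii)]
Let $r>d_2(\eta;A)$. We find $\xi\in\operatorname{(I)-env}(A)$ with $\|\eta-\xi\|\le r$; then $d_1\le d_2$, and \eqref{eq:chain} gives equality. Let $\mathcal Y$ be the family of separable closed subspaces of $X$. Unlike the family of covers, it is countably directed: the closed linear span of countably many members of $\mathcal Y$ is a member of $\mathcal Y$.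

\emph{Step 1: the set $W$.} Let $Y\in\mathcal Y$ and $A|_Y=\{a|_Y:a\in A\}$. Since $B_Y\subset B_X$, we have $d_2(\eta|_Y;A|_Y)\le d_2(\eta;A)<r$. The space $Y^*$ is separable, so Corollary~\ref{cor:easy} gives $\operatorname{dist}(\eta|_Y,\operatorname{co}(A|_Y))<r$. Hence the convex set
\[
L_Y=\{a\in\operatorname{co}A:\|(\eta-a)|_Y\|<r\}
\]
is nonempty, and $L_{Y'}\subset L_Y$ if $Y\subset Y'$. To use compactness we need a common bound. There is $m\in\mathbb N$ with $L_Y\cap mB_{X^*}\ne\emptyset$ for all $Y\in\mathcal Y$. Otherwise, for each $m$ some $Y_m$ has $L_{Y_m}\cap mB_{X^*}=\emptyset$, and for $Y\in\mathcal Y$ containing all $Y_m$ we get $L_Y\cap mB_{X^*}=\emptyset$ for all $m$, so $L_Y=\emptyset$. Fix such an $m$ and put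
\[
C_Y=L_Y\cap mB_{X^*},\qquad H_Y=\overline{C_Y}^{w^*},\qquad W=\bigcap_{Y\in\mathcal Y}H_Y .
\]
The sets $H_Y$ are nonempty, weak$^*$ compact, convex and directed downward, so $W$ is nonempty, weak$^*$ compact and convex. The set $\{\xi:\|(\eta-\xi)|_Y\|\le r\}$ is weak$^*$ closed and contains $C_Y$, hence $H_Y$. Every $x\in X$ lies in some $Y\in\mathcal Y$, so $\|\eta-\xi\|\le r$ for all $\xi\in W$.

\emph{Step 2: on a separable subspace, $W$ is approximated from inside by $\operatorname{co}A$.} The slices of $W$ will be small, but the elements of $\operatorname{co}A$ need not lie in $W$. The following claim repairs this after restriction.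

\emph{Claim. Let $Y_0\in\mathcal Y$ and let $R_0:X^*\to Y_0^*$ be the restriction map. There is $Y_1\in\mathcal Y$ such that $R_0(C_{Y_1})$ is a weak$^*$ dense subset of $R_0(W)$.}

The sets $R_0(H_Y)$ are weak$^*$ compact subsets of $mB_{Y_0^*}$ containing $R_0(W)$. Their intersection equals $R_0(W)$: if $\zeta$ lies in all of them, the nonempty weak$^*$ compact sets $H_Y\cap R_0^{-1}(\zeta)$ are directed downward, so they have a common point, which lies in $W$ and restricts to $\zeta$. Since $Y_0$ is separable, $mB_{Y_0^*}$ is weak$^*$ compact and metrizable, so each of its subsets is Lindel\"of. The set $mB_{Y_0^*}\setminus R_0(W)$ is covered by the relatively open sets $mB_{Y_0^*}\setminus R_0(H_Y)$, hence by countably many of them. If $Y_1\in\mathcal Y$ contains the corresponding subspaces, then $R_0(H_{Y_1})\subset R_0(W)$, so $R_0(H_{Y_1})=R_0(W)$. Finally, $C_{Y_1}$ is weak$^*$ dense in $H_{Y_1}$ and $R_0$ is weak$^*$ continuous. This proves the claim.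

\emph{Step 3: a weak$^*$ strongly exposed point of $W$ lies in the envelope.} Let $\xi\in W$ be weak$^*$ strongly exposed by $x\in X$. By Corollary~\ref{cor:chain} it suffices to prove $d_2(\xi;A)=0$. Let $(x_n)\subset B_X$ and $\kappa>0$. Choose $t>0$ such that $W(t)$ has diameter less than $\kappa$, let $Y_0$ be the closed linear span of $x$ and all $x_n$, and take $Y_1$ from the claim. The set $\{\zeta\in R_0(W):\zeta(x)>\xi(x)-t\}$ is relatively weak$^*$ open in $R_0(W)$ and contains $R_0\xi$, so it contains $R_0a$ for some $a\in C_{Y_1}\subset\operatorname{co}A$. Since $R_0a\in R_0(W)$, there is $\xi'\in W$ that agrees with $a$ on $Y_0$. Then $\xi'(x)=a(x)>\xi(x)-t$, so $\xi'\in W(t)$ and $\|\xi'-\xi\|<\kappa$. Therefore $a(x_n)=\xi'(x_n)\ge\xi(x_n)-\kappa$ for all $n$. The function $p(\zeta)=\limsup_n\zeta(x_n)$ is convex and $a\in\operatorname{co}A$, so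
\[
\sup_Ap\ \ge\ p(a)\ \ge\ \inf_n\xi(x_n)-\kappa .
\]
As $(x_n)$ and $\kappa$ were arbitrary, $d_2(\xi;A)=0$. Thus $\xi\in\operatorname{(I)-env}(A)$, and $\|\eta-\xi\|\le r$ by Step 1.
\end{proof}

The Asplund property entered twice: in Step 1, to make the sets $L_Y$ nonempty, and in Step 3, to find the exposed point.

\section{The dichotomies}\label{sec:dichotomy}

\begin{proof}[Proof of Corollary~\ref{cor:D}]
For separable $X$, combine Theorem~\ref{thm:C}(i) with Theorem~\ref{thm:B}(ii).

Let $X=C(K)$. If $K$ is scattered, then $C(K)$ is Asplund \cite{NP}, and Theorem~\ref{thm:C}(ii) applies. If $K$ is not scattered, there is a continuous surjection $\psi:K\to[0,1]$ \cite{PS}, and $f\mapsto f\circ\psi$ embeds $C[0,1]$ isometrically into $C(K)$. It remains to recall why $\ell_1\subset C[0,1]$. Identify the Cantor set in $[0,1]$ with $\{-1,1\}^{\mathbb N}$ and extend the coordinate functions, by Tietze's theorem, to continuous functions $f_n:[0,1]\to[-1,1]$. Every choice of signs is the value of $(f_n)$ at some point. So for scalars $a_1,\dots,a_N$,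
\[
\sum_n|a_n|\ \ge\ \Bigl\|\sum_na_nf_n\Bigr\|_\infty\ \ge\ \max\Bigl\{\sum_n|\operatorname{Re}a_n|,\ \sum_n|\operatorname{Im}a_n|\Bigr\}\ \ge\ \frac12\sum_n|a_n| .
\]
Hence $\ell_1\subset C(K)$, and Theorem~\ref{thm:B}(ii) applies.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dor} Dor, Proc. AMS \textbf{47} (1975).

\bibitem{KR} Ond\v{r}ej F.K. Kalenda and Matias Raja, \emph{Topologies related to (I)-envelopes}, arXiv:2303.07691 (2023).

\bibitem{NP} Namioka and Phelps, Duke Math. J. \textbf{42} (1975).

\bibitem{OR} Odell and Rosenthal, Israel J. Math. \textbf{20} (1975).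

\bibitem{PS} Pe{\l}czy\'nski and Semadeni, Studia Math. \textbf{18} (1959).

\bibitem{Phelps} Phelps, LNM \textbf{1364}.

\end{thebibliography}
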